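# Curves with ample normal bundle and the interior of the dual Kähler cone

## Strict positivity against nef classes: the guess and four tests

Let $X$ be a connected compact Kähler manifold of dimension $n\ge 2$, and let $\mathcal K(X)\subset H^{1,1}(X,\mathbb R)$ be its Kähler cone, the cone of classes of Kähler forms. A class in the closure $\overline{\mathcal K(X)}$ is called nef. The dual Kähler cone $\mathcal K^*(X)\subset H^{n-1,n-1}(X,\mathbb R)$ consists of the classes $\gamma$ with $\gamma\cdot\omega\ge 0$ for all $\omega\in\mathcal K(X)$, equivalently for all nef $\omega$. It is a closed convex cone. Every irreducible curve $C$ has its class $[C]$ in $\mathcal K^*(X)$. Let $C$ be smooth, with normal bundle $N=N_{C/X}$ of rank $n-1$. The following conjecture is taken from Keiji Oguiso, Thomas Peternell, "The dual Kaehler cone of compact Kaehler threefolds", arXiv:math/0107224 (2001): if $N$ is ample, then $[C]\in\operatorname{Int}\mathcal K^*(X)$.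

The answer one would guess is yes. An ample normal bundle is positive in every normal direction, and $[C]$ should then be strictly positive against everything that is not zero. To see what has to be proved, note that if $[C]$ is interior, then $\alpha\cdot C>0$ for every nef $\alpha\neq0$. Indeed, if $\alpha\cdot C=0$, choose $\gamma\in H^{n-1,n-1}(X,\mathbb R)$ with $\gamma\cdot\alpha<0$, which Poincaré duality allows; then $[C]+\epsilon\gamma\notin\mathcal K^*(X)$ for all $\epsilon>0$. The converse also holds, by a compactness argument given below. So the question is whether a nonzero nef class can have degree $0$ on $C$. Here are four tests.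

**Test 1 (surfaces).** Let $n=2$. Then $N$ is a line bundle of degree $C^2$, and ample means $C^2>0$. The Hodge index theorem gives
$$C^2\cdot\beta^2\le(\beta\cdot C)^2\qquad\text{for all }\beta\in H^{1,1}(X,\mathbb R),$$
and the intersection form is negative definite on $[C]^\perp$. If $\beta$ is nef and $\beta\cdot C=0$, then $\beta^2\ge0$ forces $\beta=0$. The guess holds.

**Test 2 (positive degree is not enough).** Let $X=\mathbb P^2\times\mathbb P^1$, let $h_1,h_2$ be the hyperplane classes of the factors, and let $C=\text{line}\times\text{point}$. Then $N=\mathcal O(1)\oplus\mathcal O$ has degree $1$ but is not ample, and the nef class $h_2$ has $h_2\cdot C=0$. So $[C]$ is on the boundary.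

**Test 3 (nef cannot be replaced by effective).** Let $X$ be $\mathbb P^3$ blown up at a point off a line $C$, with exceptional divisor $E$. Then $N=\mathcal O(1)\oplus\mathcal O(1)$ is ample. The nef classes are $aH-bE$ with $0\le b\le a$, of degree $a$ on $C$, which is positive unless the class is $0$. So the guess holds. But $E$ is effective, nonzero, and $E\cdot C=0$.

**Test 4 (complete intersections).** Let $H$ be ample and let $C=D_1\cap\dots\cap D_{n-1}$ be a smooth connected complete intersection with $D_i\equiv a_iH$, $a_i>0$. Then $N=\bigoplus_i\mathcal O_C(D_i)$, with summands of degree $\mu_i=a_i\,H\cdot C$, and $H\cdot C=\prod_i a_i\cdot H^n$. Hence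
$$\Big(\prod_i\mu_i\Big)H^n=\Big(\prod_i a_i\Big)(H\cdot C)^{n-1}H^n=(H\cdot C)^n .$$

Tests 1 and 4 suggest what the Hodge index inequality should become in higher dimension: $P\,\beta^n\le(\beta\cdot C)^n$, where $P$ is the product of the "degrees of $N$ in the $n-1$ normal directions".

## Slopes of the normal bundle, and the three theorems

**Conventions.** We put $dd^c=\frac i\pi\partial\bar\partial$, so that $dd^c\log|z|$ is the Dirac mass at $0$ in $\mathbb C$. Plurisubharmonic (psh) functions are upper semicontinuous (usc) and not $\equiv-\infty$. A closed positive $(1,1)$-current $T$ is locally $dd^cu$ with $u$ psh, called a local potential of $T$; it is unique up to a pluriharmonic function. If $\theta_0$ is a smooth closed form in the class $\alpha$ of $T$, then $T=\theta_0+dd^c\varphi$ with $\varphi$ a function on $X$ that is locally psh plus smooth. A class is pseudoeffective if it contains a closed positive current. For example, a prime divisor $D=\{f=0\}$ gives the current $[D]$ with local potential $\log|f|$. On a curve, $\alpha\cdot C=\int_C\theta_0$.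

**Ample bundles.** Of ampleness we use two standard facts: a quotient bundle of an ample bundle is ample, and an ample bundle on a compact curve has positive degree. Thus $\mathcal O(1)\oplus\mathcal O$ on $\mathbb P^1$ is not ample, because it has the quotient $\mathcal O$.

**Harder–Narasimhan slopes.** The slope of a bundle on $C$ is its degree divided by its rank. The bundle $N$ has a unique filtration by subbundles with semistable quotients of strictly decreasing slopes. We list these slopes as $\mu_1,\dots,\mu_{n-1}$, each repeated according to the rank of its graded piece. They are rational. For $\bigoplus_i L_i$ with line bundles $L_i$ they are the degrees of the $L_i$; for a stable bundle of rank $2$ and degree $1$ they are $\frac12,\frac12$.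

The smallest slope $\mu_{\min}$ is the slope of a quotient bundle of $N$. So if $N$ is ample, all $\mu_i>0$, and we put
$$P=\prod_{i=1}^{n-1}\mu_i>0 .$$

**Theorem A.** If $N$ is ample, every nef class $\beta$ satisfies
$$P\cdot\beta^n\le(\beta\cdot C)^n. \tag{1}$$

**Theorem B.** If $N$ is ample, $\alpha$ is nef and $\omega$ is a Kähler class, then
$$P\;\alpha\cdot\omega^{n-1}\le\Big(\frac n{n-1}\Big)^{n-1}(\omega\cdot C)^{n-1}(\alpha\cdot C). \tag{2}$$
Consequently $[C]\in\operatorname{Int}\mathcal K^*(X)$. In particular the conjecture is true, for every connected compact Kähler manifold, without projectivity.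

**Theorem C.** If $N$ is ample, every pseudoeffective class $\alpha$ satisfies $\alpha\cdot C\ge0$. There are only finitely many prime divisors $D_1,\dots,D_k$ of $X$ disjoint from $C$. Their classes are linearly independent, $k\le h^{1,1}(X)-1$, and
$$\{\alpha\text{ pseudoeffective},\ \alpha\cdot C=0\}=\bigoplus_i\mathbb R_{\ge0}[D_i].$$
Each class in this face contains exactly one closed positive current.

By Test 4 the constant $P$ in Theorem A is optimal. Theorem C is a complement, not needed for the conjecture; Test 3 is an example of it. The bound $h^{1,1}(X)-1$ is attained by $\mathbb P^n$ blown up at $k$ points off a line $C$: here $h^{1,1}=k+1$ and the $k$ exceptional divisors are disjoint from $C$.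

From now on $N$ is ample.

## From the volume inequality to the interior of the cone

We first see that Theorem A is all we need for the conjecture. Recall that mixed intersection numbers of nef classes are $\ge0$: for Kähler forms the wedge product is a positive form, and one passes to limits.

**Step 1: Theorem A implies inequality (2).** The aim is to pass from a power to a linear expression in $\alpha$. Replacing $\alpha$ by $\alpha+\epsilon\omega$ and letting $\epsilon\to0$, we may assume $\alpha$ Kähler. Put $a=\alpha\cdot C>0$ and $b=\omega\cdot C>0$. For $s>0$ apply Theorem A to $s\alpha+\omega$. All terms in the expansion of $(s\alpha+\omega)^n$ are $\ge 0$, so keeping one of them,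
$$P\,n\,s\;\alpha\cdot\omega^{n-1}\le P\,(s\alpha+\omega)^n\le(sa+b)^n.$$
With $s=\frac{b}{(n-1)a}$ we have $sa+b=\frac{nb}{n-1}$, hence
$$P\,\alpha\cdot\omega^{n-1}\le\Big(\frac{nb}{n-1}\Big)^n\frac{(n-1)a}{nb}=\Big(\frac n{n-1}\Big)^{n-1}b^{n-1}a .$$

**Step 2: a nef class $\alpha$ with $\alpha\cdot\omega^{n-1}=0$ is zero.** This step makes the left side of (2) a norm on nef classes. Choose Kähler forms in $\alpha+\frac1k\omega$. Their masses $(\alpha+\frac1k\omega)\cdot\omega^{n-1}$ are bounded, so a subsequence converges weakly to a closed positive current $T\in\alpha$ with $\int_XT\wedge\omega^{n-1}=\alpha\cdot\omega^{n-1}=0$. A positive current of zero mass vanishes, so $T=0$ and $\alpha=0$.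

**Step 3: the slice $S=\{\alpha\text{ nef}:\alpha\cdot\omega^{n-1}=1\}$ is compact.** It is closed. If it were unbounded, take a sequence in $S$ with norms tending to infinity and divide by the norms; a limit is a nef class of norm $1$ with $\alpha\cdot\omega^{n-1}=0$, contradicting Step 2.

**Step 4: conclusion.** On $S$, (2) gives $\alpha\cdot C\ge P\left(\frac{n-1}n\right)^{n-1}(\omega\cdot C)^{1-n}>0$. Since $S$ is compact, every $\gamma$ close enough to $[C]$ in $H^{n-1,n-1}(X,\mathbb R)$ satisfies $\gamma\cdot\alpha>0$ for all $\alpha\in S$. By Step 2 every nonzero nef class is a positive multiple of an element of $S$. So $\gamma\in\mathcal K^*(X)$, and $[C]\in\operatorname{Int}\mathcal K^*(X)$.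

It remains to prove Theorem A.

## Restriction to $C$, leading terms, and a projective model

To find the mechanism, suppose in this section only that $X$ is projective, $\beta=c_1(L)$ with $L$ an ample line bundle, and $N=N_1\oplus\dots\oplus N_{n-1}$ with line bundles $N_i$ of degree $\mu_i>0$.

**The first attempt.** Fix $x\in C$. Since $h^0(X,L^m)\sim\frac{m^n}{n!}\beta^n$ and vanishing to order $\ge m\lambda$ at $x$ imposes about $\frac{(m\lambda)^n}{n!}$ conditions, for $\lambda^n<\beta^n$ and $m$ large there is a section $s\ne0$ of $L^m$ vanishing to order $\ge m\lambda$ at $x$. Restrict it to $C$. If $s|_C\not\equiv0$, then $s|_C$ is a section of a line bundle of degree $m\,\beta\cdot C$ with a zero of order $\ge m\lambda$, so $\lambda\le\beta\cdot C$. Letting $\lambda$ increase, we would get $\beta^n\le(\beta\cdot C)^n$.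

The argument stops exactly at the words "if $s|_C\not\equiv0$". The section comes from a dimension count, and we have no control on it along $C$. This gap is real, since the conclusion would use nothing about $N$, and it is false in Test 2: for $\beta=h_1+bh_2$ on $\mathbb P^2\times\mathbb P^1$ we have $\beta^3=3b$ and $\beta\cdot C=1$. There, all sections produced with $\lambda>1$ vanish identically on $C$.

**Leading terms.** Let $s$ vanish along $C$ to order exactly $d\ge0$. Since $I_C^d/I_C^{d+1}=\operatorname{Sym}^dN^*$, the lowest order part of $s$ is a nonzero section of $\operatorname{Sym}^dN^*\otimes L^m|_C$. Some component of it, in $N_1^{-k_1}\otimes\dots\otimes N_{n-1}^{-k_{n-1}}\otimes L^m|_C$ with $\sum k_i=d$, is nonzero. This line bundle has degree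
$$m\,\beta\cdot C-\sum_ik_i\mu_i .$$
So vanishing along $C$ costs degree, and positivity of the $\mu_i$ makes it expensive. How should we measure vanishing at $x$ so that the cost is exactly compensated? Take coordinates $(z,w^1,\dots,w^{n-1})$ near $x$ with $C=\{w=0\}$ and with $w^i$ inducing a frame of $N_i^*$. Give $z$ the weight $1$ and $w^i$ the weight $\mu_i$, and require that every monomial $z^aw^k$ occurring in $s$ has weight
$$a+\sum_i\mu_ik_i\ge m\lambda .$$
Then our component vanishes at $x$ to order $\ge m\lambda-\sum k_i\mu_i$. Comparing with the degree,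
$$m\lambda-\sum_ik_i\mu_i\le m\,\beta\cdot C-\sum_ik_i\mu_i,\qquad\text{so}\qquad\lambda\le\beta\cdot C,$$
whatever $d$ is. The number of monomials of weight $<m\lambda$ is asymptotically the volume of $\{a+\sum\mu_ik_i<m\lambda,\ a,k_i\geq 0\}$, which is $\frac{(m\lambda)^n}{n!\,P}$. So such an $s$ exists for large $m$ as soon as $\lambda^n<P\beta^n$, and Theorem A follows in the model.

**What must be replaced.** In general there are no sections, there is no leading term, and $N$ does not split. We will proceed as follows.

1. Sections of $L^m$ become closed positive currents $T\in\beta$ with prescribed weighted poles at $x$, produced by Yau's theorem (Lemma 2).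
2. The leading term along $C$ becomes a limit of rescaled potentials, a log-homogeneous psh function on the total space of $N$; we must show that the pole at $x$ survives the limit (Proposition 1).
3. The splitting of $N$ becomes a filtration with metrics that are almost flat off $x$.

The failure of the first attempt persists for currents: the potential of $T$ may be $-\infty$ on all of $C$, as for $T=[C]$ with $C$ a line in $\mathbb P^2$.

## Facts about plurisubharmonic functions used below

**Fact F1.** If $u\le v$ almost everywhere, with $u$ psh and $v$ psh or constant, then $u\le v$ everywhere, because a psh function is the limit of its means over small balls. In particular psh functions that are equal a.e. are equal.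

**Fact F2** (Hörmander, *Analysis of Linear PDO I*, Thm 4.1.9). A sequence of subharmonic functions on a connected open set, locally uniformly bounded above, either tends to $-\infty$ uniformly on compact sets or has an $L^1_{loc}$-convergent subsequence. An $L^1_{loc}$-limit of psh functions is a.e. equal to a psh function.

**Fact F3.** Let $u$ be psh on an open set $U$, $K$ compact, and let $A:\{|\zeta|<r\}\times K\to U$ be continuous and holomorphic in $\zeta$. Then $S(\zeta)=\max_{p\in K}u(A(\zeta,p))$ is usc, being a maximum of a usc function over a compact set, and satisfies the sub-mean value inequality, since each $u(A(\cdot,p))$ is subharmonic or $\equiv-\infty$. If moreover $S$ depends only on $|\zeta|$ and is finite for $\zeta\ne0$, then $S$ is a convex nondecreasing function of $\log|\zeta|$.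

**Fact F4.** A subharmonic function bounded above on a punctured disc extends subharmonically to the disc. A subharmonic function on $\mathbb C$ that is bounded above is constant.

## Metrics on $N$ that are almost flat away from one point

Fix $x\in C$ and a Kähler form $\omega_C$ on $C$ with $\int_C\omega_C=1$. Let $g$ be smooth on $C\setminus x$, equal to $\log|z|$ plus a smooth function near $x$ ($z$ a coordinate at $x$), with $dd^cg=[x]-\omega_C$, where $[x]$ is the Dirac mass. It exists since $[x]-\omega_C$ has integral $0$.

**Example.** Let $C=\mathbb P^1$, $N=\mathcal O(1)$, $x=0$, and let $s$ be a section whose only zero is at $x$. With $\omega_C$ the Fubini–Study form and $g=\frac12\log\frac{|z|^2}{1+|z|^2}$, multiplying the squared Fubini–Study norm by $e^{-2g}$ gives the metric with $|s|\equiv1$. It is flat off $x$, and near $x$ its unit vectors are those with $|w|=|z|$ in the frame in which $s=z$. The weight $\mu=1$ of $w$ is visible in this exponent.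

**Step 1: a filtered smooth splitting.** The aim is to compare $N$ with a direct sum of stable bundles. Refine the Harder–Narasimhan filtration by Jordan–Hölder filtrations to get subbundles $0=N_0\subset N_1\subset\dots\subset N_l=N$ with $Q_j=N_j/N_{j-1}$ stable of slope $\mu_{(j)}$; the $\mu_{(j)}$, repeated $\operatorname{rk}Q_j$ times, are the $\mu_i$. By the Narasimhan–Seshadri theorem in Donaldson's form, $Q_j$ has a hermitian metric $h_j$ with $\frac i{2\pi}\Theta_{h_j}=\mu_{(j)}\omega_C\operatorname{Id}$.

Choose smooth lifts $Q_j\to N_j$ of the projections that are holomorphic near $x$. This is possible: holomorphic lifts exist locally, lifts form an affine space, and we glue by a partition of unity one of whose members is $1$ near $x$. Together they give a smooth isomorphism $\Psi:\bigoplus_jQ_j\to N$ that respects the filtrations, is the identity on graded pieces, and is holomorphic near $x$. Hence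
$$\Psi^*\bar\partial_N=\bar\partial_0+B,\qquad B=(B_{ij})_{i<j},\quad B_{ij}\in A^{0,1}(\operatorname{Hom}(Q_j,Q_i)),\qquad B=0\text{ near }x,$$
where $\bar\partial_0$ is the operator of $\bigoplus_jQ_j$.

**Step 2: flatten the sum and shrink the extension terms.** On $\bigoplus_jQ_j$ over $C\setminus x$ put $h_0=\bigoplus_jh_je^{-2\mu_{(j)}g}$ (the factor multiplies the squared norm). Multiplying a metric by $e^{-2f}$ adds $dd^cf$ to $\frac i{2\pi}\Theta$, so
$$\frac i{2\pi}\Theta_0=\bigoplus_j\mu_{(j)}(\omega_C+dd^cg)=0\quad\text{on }C\setminus x.$$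
For $0<\delta<1$ let $\Psi_\delta=\Psi\circ\bigoplus_j\delta^j\operatorname{Id}_{Q_j}$. Conjugation by this diagonal map turns $B_{ij}$ into $\delta^{-i}B_{ij}\delta^j$, so $\Psi_\delta^*\bar\partial_N=\bar\partial_0+B_\delta$ with components $\delta^{j-i}B_{ij}$, $i<j$, all $O(\delta)$. Let $h^\delta$ be the metric on $N|_{C\setminus x}$ that corresponds to $h_0$ under $\Psi_\delta$. In this gauge its Chern connection is $D_0+B_\delta-B_\delta^*$, where $D_0$ is the Chern connection of $(\bar\partial_0,h_0)$ and the adjoint is for $h_0$, and its curvature is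
$$\Theta_0+D_0(B_\delta-B_\delta^*)+(B_\delta-B_\delta^*)\wedge(B_\delta-B_\delta^*).$$
Here $\Theta_0=0$, the connection $D_0$ is diagonal, and $B$ has compact support in $C\setminus x$, where $h_0$ is smooth. So the curvature is $O(\delta)$ uniformly, and there is $K_0$ independent of $\delta$ with
$$\frac i{2\pi}\Theta_{h^\delta}\ge-\eta\,\omega_C\otimes h^\delta\quad\text{on }C\setminus x,\qquad\eta=K_0\delta. \tag{3}$$

**Step 3: adapted coordinates at $x$.** Now we read off the unit vectors near $x$. There the splitting $\Psi$ is holomorphic. Together with holomorphic frames of the $Q_j$ it gives linear fibre coordinates $w^1,\dots,w^{n-1}$ on $N$, with $w^i$ belonging to a block of slope $\mu_i$. These are sections of $N^*=I_C/I_C^2$; lift them to functions $w^i$ on $X$ near $x$ that vanish on $C$, and complete them by $z$, $z(x)=0$, to a coordinate system of $X$. We call such $(z,w^1,\dots,w^{n-1})$ *adapted coordinates*. In the $j$-th block the $h_0$-norm is comparable to $|z|^{-\mu_{(j)}}$ times the euclidean norm. So for each fixed $\delta$ there is $K$ such that near $x$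
$$|w|_{h^\delta}=1\ \Longrightarrow\ |w^i|\le K|z|^{\mu_i}\quad\text{for all }i. \tag{4}$$
The weighted logarithm of the model is
$$\psi(z,w)=\max\Big(\log|z|,\ \tfrac1{\mu_1}\log|w^1|,\dots,\tfrac1{\mu_{n-1}}\log|w^{n-1}|\Big). \tag{5}$$
A monomial satisfies $\log|z^aw^k|\le(a+\sum\mu_ik_i)\,\psi$, so a bound by $\lambda\psi+O(1)$ expresses weighted vanishing of order $\lambda$. Rescaling $z,w^i$ by constants changes $\psi$ by $O(1)$ and changes only $K$ in (4).

## The tangent limit of a current along $C$

**Proposition 1.** Let $T$ be a closed positive $(1,1)$-current on $X$ in a class $\alpha\in H^{1,1}(X,\mathbb R)$. Let $\lambda\ge0$, and suppose that in adapted coordinates at $x\in C$ local potentials of $T$ are $\le\lambda\psi+O(1)$ near $x$. Then $\lambda\le\alpha\cdot C$.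

No assumption is made on $T$ along $C$. The proof occupies this section. We write $|w|=\max_i|w^i|$ and $D(r)=\{|z|<r\}$.

**Step 1: charts and dilations.** We set up coordinates in which a neighborhood of $C$ can be compared with the total space of $N$. Each point of $C$ is the center of a chart with coordinates $(z,w)$ in which $C=\{w=0\}$; after shrinking and rescaling by constants its image is $D(2)\times\{|w|<2\}$. By compactness there are finitely many such charts $W_a$, with coordinates $(z_a,w_a)$ and $V_a:=C\cap W_a=\{w_a=0\}$, such that the discs $V_a'=\{|z_a|<1\}\subset V_a$ cover $C$. Chart $0$ is the rescaled adapted chart at $x$. The $w_a$ induce linear coordinates on the fibres of $N$ over $V_a$, so $N|_{V_a}\cong D(2)\times\mathbb C^{n-1}$. The transition maps of $X$ are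
$$\Phi_{ab}(z,w)=\big(f(z)+O(|w|),\ G(z)w+O(|w|^2)\big)$$
near $(V_a\cap V_b)\times\{0\}$, and those of $N$ are $\Phi^0_{ab}(z,w)=(f(z),G(z)w)$. With $d_t(z,w)=(z,tw)$ put
$$\Phi_{ab}^t=d_t^{-1}\circ\Phi_{ab}\circ d_t=\big(f(z)+O(t|w|),\ G(z)w+O(t|w|^2)\big).$$
On any compact subset of $(V_a\cap V_b)\times\mathbb C^{n-1}$ this map is defined for small $t$, and $\Phi^t_{ab}\to\Phi^0_{ab}$ uniformly with all derivatives as $t\to0$. Moreover $(\Phi^t_{ab})^{-1}=\Phi^t_{ba}$.

Write $T=\theta_0+dd^c\varphi$ with $\theta_0$ smooth, $\theta_0=dd^c\rho_a$ on $W_a$ with $\rho_a$ smooth, and let $u_a=\rho_a+\varphi$, a psh function on $W_a$. Then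
$$u_b\circ\Phi_{ab}=u_a+H_{ab},\qquad H_{ab}=\rho_b\circ\Phi_{ab}-\rho_a\ \text{smooth},\qquad H_{ab}|_C=(\rho_b-\rho_a)|_C .$$

**Step 2: the scale function.** We need to know by which constant to normalize the rescaled potentials $u_a(z,tw)$. For $0<t<2$ let
$$c(t)=\max_a\ \sup_{|z_a|\le1,\ |w_a|\le t}u_a\ \in\mathbb R .$$
By Fact F3 applied to $A(\zeta,(z,w))=(z,\zeta w)$, $|z|\le1$, $|w|\le1$, and since a maximum of convex functions is convex, $c$ is a convex nondecreasing function of $\log t$. Let $\nu\in[0,\infty)$ be the limit of its slope as $\log t\to-\infty$; this number plays the role of the vanishing order $d$ along $C$. All slopes are $\ge\nu$, so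
$$c(Rt)-c(t)\to\nu\log R\ (R>0,\ t\to0),\qquad c(t)\le\nu\log t+c(1)\ (t\le1),\qquad\frac{\nu\log t-c(t)}{\log(1/t)}\to0\ (t\to0), \tag{6}$$
the last because $c(t)/\log t\to\nu$.

Put $u_a^t(z,w)=u_a(z,tw)-c(t)$ on $D(2)\times\{|w|<2/t\}$. From the definitions,
$$u^t_b\circ\Phi^t_{ab}=u_a^t+H_{ab}(z,tw),\qquad u_a^t\le c(Rt)-c(t)\ \text{ on }\{|z|\le1,\ |w|\le R\}\ \text{ if }Rt<2. \tag{7}$$

**Step 3: a limit exists in all charts.** This is the analogue of taking the lowest order part.

*Upper bounds.* Let $L\subset V_a$ be compact and $R>0$. Write $L$ as a finite union of compact sets $L_b\subset V_a\cap V_b'$. Since $f(L_b)$ is compact in $\{|z_b|<1\}$, for small $t$ the map $\Phi_{ab}^t$ sends $L_b\times\{|w|\le R\}$ into $\{|z_b|\le1,|w_b|\le R'\}$ for a fixed $R'$. By (7), $u_a^t\le c(R't)-c(t)+O(1)$ there, which is bounded by (6). So on each compact subset of $D(2)\times\mathbb C^{n-1}$ the $u_a^t$ are uniformly bounded above for all small $t$.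

*One chart.* Take any $t_k\to0$. By definition of $c$, for each $k$ some chart has $\sup_{|z|\le1,|w|\le1}u_a^{t_k}=0$; pass to a subsequence so that $a$ is fixed. Then no subsequence tends to $-\infty$ uniformly on $\{|z|\le1,|w|\le1\}$. Applying Fact F2 on $D(2)\times\{|w|<R\}$ for $R=2,3,\dots$ and taking a diagonal subsequence, $u_a^{t_k}$ converges in $L^1_{loc}(D(2)\times\mathbb C^{n-1})$.

*All charts.* Let $V_a\cap V_b\ne\emptyset$. If a further subsequence of $u_b^{t_k}$ tended to $-\infty$ uniformly on compact sets, then by (7) the functions $u_a^{t_k}=u_b^{t_k}\circ\Phi_{ab}^{t_k}-H_{ab}(z,t_kw)$ would tend to $-\infty$ uniformly on a compact set with interior, contradicting the convergence in chart $a$. So a subsequence converges in chart $b$ too. Since $C$ is connected, after finitely many passages to subsequences $u_a^{t_k}\to v_a$ in $L^1_{loc}(D(2)\times\mathbb C^{n-1})$ for all $a$, with $v_a$ psh.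

**Step 4: the limit lives on $N$ and is log-homogeneous of degree $\nu$.** For a test function $\chi$ on $(V_a\cap V_b)\times\mathbb C^{n-1}$,
$$\int(u_b^t\circ\Phi_{ab}^t)\,\chi=\int u_b^t\,(\chi\circ\Phi^t_{ba})\,|\mathrm{Jac}\,\Phi^t_{ba}|^2 .$$
For $t=t_k\to0$ the factors multiplying $u_b^t$ converge uniformly and have supports in a fixed compact set, so the right side tends to $\int(v_b\circ\Phi^0_{ab})\chi$. Hence $v_b\circ\Phi_{ab}^0=v_a+H_{ab}(z,0)$ a.e., and everywhere by F1. Also (7) and (6) give $v_a\le\nu\log R$ on $\{|z|<1,|w|<R\}$, first a.e. and then everywhere; let $R\downarrow|w|$. In total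
$$v_b\circ\Phi_{ab}^0=v_a+H_{ab}(z,0),\qquad v_a(z,w)\le\nu\log|w|\ \text{ for }|z|<1,\ w\ne0. \tag{8}$$
Let $|z|<1$, $w\ne0$. The function $\zeta\mapsto v_a(z,\zeta w)-\nu\log|\zeta|$ on $\mathbb C^*$ is subharmonic or $\equiv-\infty$, and by (8) it is bounded above by $\nu\log|w|$. By F4 it extends to $\mathbb C$ and is constant:
$$v_a(z,\zeta w)=v_a(z,w)+\nu\log|\zeta|\qquad(\zeta\ne0). \tag{9}$$
Every $z\in V_a$ lies in some $V_b'$, and $\Phi_{ab}^0$ is linear in $w$; so by (8), equation (9) holds for all $z\in V_a$.

**Step 5: the weighted pole at $x$ survives the limit.** We want $v_0\le\lambda\tau$ on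
$$\Delta_\tau=\{|z|<e^\tau,\ |w^i|<e^{\mu_i\tau}\},\qquad\tau<0 .$$
The difficulty is that the rescaled bound will carry an error $e(t)=\nu\log t-c(t)$, which need not stay bounded. For instance $-(\log\frac1{|w|})^{1/2}$ is subharmonic near $0$ in $\mathbb C$, being a convex nondecreasing function of $\log|w|$; it has $\nu=0$ and $e(t)=(\log\frac1t)^{1/2}\to\infty$. But $e(t)=o(\log\frac1t)$ by (6), and convexity over the long interval $[\log t,0]$ removes such an error.

*A bound before the limit.* On $\{|z|\le1,|w|\le1\}$ in chart $0$ we have $u_0\le\lambda\psi+A$ for some constant $A$: near the origin by hypothesis, and elsewhere because $\psi$ is bounded below and $u_0$ is bounded above. For $\tau,\sigma\le0$ put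
$$M(\tau,\sigma)=\sup\{u_0:\ |z|\le e^\tau,\ |w^i|\le e^{\mu_i\tau+\sigma}\}\in\mathbb R.$$
When $\sigma=0$ we have $\psi\le\tau$ on this set, so $M(\tau,0)\le\lambda\tau+A$. By F3 (with $A(\zeta,(z,w'))=(z,\zeta w')$), $M(\tau,\cdot)$ is convex. Since $\mu_i>0$ and $\tau\le0$, the set is contained in $\{|z|\le1,|w|\le e^\sigma\}$, so $M(\tau,\sigma)\le c(e^\sigma)\le\nu\sigma+c(1)$. If some slope of $M(\tau,\cdot)$ were $s<\nu$, then by convexity $M(\tau,\sigma)\ge s\sigma+\mathrm{const}$ as $\sigma\to-\infty$, contradicting this bound. So all slopes are $\ge\nu$, and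
$$M(\tau,\sigma)\le M(\tau,0)+\nu\sigma\le\lambda\tau+\nu\sigma+A .$$
For $t\le1$ set
$$M_t(\tau)=\sup\{u_0^t:\ |z|\le e^\tau,\ |w^i|\le e^{\mu_i\tau}\}=M(\tau,\log t)-c(t).$$
Then for all $\tau\le0$
$$M_t(\tau)\le\lambda\tau+A+e(t),\qquad M_t(0)\le0. \tag{10}$$

*Convexity in $\tau$.* Here rationality of the $\mu_i$ is used. Let $q$ be a positive integer with all $q\mu_i\in\mathbb Z$. By F3 the function
$$\zeta\mapsto\sup_{|z'|\le1,\ |w'^i|\le1}u_0^t(\zeta^qz',\zeta^{q\mu_1}w'^1,\dots,\zeta^{q\mu_{n-1}}w'^{n-1})$$
near the closed unit disc is a convex function of $\log|\zeta|$; its value for $|\zeta|\le1$ is $M_t(q\log|\zeta|)$. So $M_t$ is convex on $(-\infty,0]$.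

*Passing to the limit.* Fix $\tau<0$. The number $M_{t_k}(\tau)$ is at least the mean of $u_0^{t_k}$ over $\Delta_\tau$, which converges to the mean of $v_0$, a finite number. So $M_{t_k}(\tau)\ge-A_\tau$ for large $k$. Let $\tau'=\log t_k$, which is $<\tau$ for large $k$, and
$$s_k=\frac{M_{t_k}(\tau)-M_{t_k}(\tau')}{\tau-\tau'}\ \ge\ \frac{-A_\tau-A-e(t_k)+\lambda\log(1/t_k)}{\tau+\log(1/t_k)}\ \longrightarrow\ \lambda,$$
where we used (10) at $\tau'$ and $e(t)=o(\log\frac1t)$. By convexity the slope over $[\tau,0]$ is at least $s_k$, so $M_{t_k}(\tau)\le M_{t_k}(0)+s_k\tau\le s_k\tau$, and since $\tau<0$, $\limsup_kM_{t_k}(\tau)\le\lambda\tau$. As $u_0^{t_k}\le M_{t_k}(\tau)$ on $\Delta_\tau$, the limit satisfies the bound a.e., and by F1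
$$v_0\le\lambda\tau\ \text{ on }\Delta_\tau\quad\text{for all }\tau<0. \tag{11}$$

**Step 6: the fibrewise maximum is almost subharmonic.** We now push $v$ down to $C$; the metric $h=h^\delta$, with $\delta$ fixed, replaces the choice of a nonzero component in the model. For $z\in V_a\setminus x$ put
$$m_a(z)=\max_{w\in N_z,\ |w|_h=1}v_a(z,w)=\sup_{w\ne0}\big(v_a(z,w)-\nu\log|w|_h\big),$$
the equality by (9). As $v_a$ is usc and the unit sphere bundle is proper over $V_a\setminus x$, the maximum is attained and $m_a$ is usc. By (9), $m_a\equiv-\infty$ on an open set would force $v_a=-\infty$ on an open set, which is not the case.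

*Claim:* $dd^cm_a\ge-\nu\eta\,\omega_C$ on $V_a\setminus x$. Let $\eta'>\eta$ and locally $\omega_C=dd^c\vartheta$. Suppose $m_a(z_0)>-\infty$ and let the maximum be attained at $w_0$. Choose a local holomorphic section $w(z)$ of $N$ with $w(z_0)=w_0$ and $(\nabla^hw)(z_0)=0$; one can take it affine in $z$ in a holomorphic frame. Since $w$ is holomorphic, $\partial|w|_h^2=\langle\nabla'w,w\rangle$ and $\Theta_hw=\bar\partial\nabla'w$. So at $z_0$ the first derivatives of $|w|_h^2$ vanish and $\partial\bar\partial|w|_h^2=-\langle\Theta_hw,w\rangle$. Hence at $z_0$, using (3),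
$$dd^c\log|w|_h=\frac i{2\pi}\partial\bar\partial\log|w|_h^2=-\frac{\langle\frac i{2\pi}\Theta_hw,w\rangle}{|w|_h^2}\le\eta\,\omega_C .$$
By continuity $dd^c\log|w|_h\le\eta'\omega_C$ near $z_0$. So near $z_0$
$$F(z)=v_a(z,w(z))-\nu\log|w(z)|_h+\nu\eta'\vartheta$$
is subharmonic (it is not $\equiv-\infty$, as $F(z_0)>-\infty$), and $F\le\tilde m:=m_a+\nu\eta'\vartheta$ with equality at $z_0$. Therefore $\tilde m(z_0)=F(z_0)$ is at most the mean of $\tilde m$ over every sufficiently small circle around $z_0$. Where $\tilde m=-\infty$ this is trivial. So the usc function $\tilde m$ satisfies, at every point, the sub-mean value inequality for all sufficiently small radii.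

Such a function is subharmonic. Let $\ell$ be continuous on a closed disc $\overline B$, harmonic inside, with $\tilde m\le\ell$ on $\partial B$. If $\max_{\overline B}(\tilde m-\ell)>0$, the maximum is attained on a compact subset of the interior. At a point of this set nearest to $\partial B$, every small circle contains an arc, closer to $\partial B$, on which $\tilde m-\ell$ is strictly below the maximum; so its mean over the circle is strictly smaller than its value at the center, contradicting the local inequality. Hence $\tilde m\le\ell$ on $\overline B$, and $\tilde m$ is subharmonic. So $dd^cm_a\ge-\nu\eta'\omega_C$; let $\eta'\downarrow\eta$. The claim is proved.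

**Step 7: integrate over $C$.** By (8), $m_b=m_a+(\rho_b-\rho_a)|_C$ on overlaps, so $m:=m_a-\rho_a|_C$ is well defined on $C\setminus x$, and
$$\theta_0|_C+dd^cm\ge-\nu\eta\,\omega_C\quad\text{on }C\setminus x.$$
Near $x$ we combine (4) with (11). Take $K'\ge2$ with $K'^{\mu_i}>K$ for all $i$, and $e^\tau=K'|z|$ with $z\ne0$ small. If $|w|_h=1$, then $|z|<e^\tau$ and $|w^i|\le K|z|^{\mu_i}<e^{\mu_i\tau}$, so $(z,w)\in\Delta_\tau$ and $v_0(z,w)\le\lambda\tau$. Hence $m\le\lambda\log|z|+O(1)$ near $x$. Here the weights $\mu_i$ of $\psi$ meet the growth $|z|^{-\mu_i}$ of $h^\delta$, as in the cancellation of the model.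

The function $m'=m-\lambda g$ is therefore bounded above near $x$, and since $dd^cg=-\omega_C$ off $x$,
$$dd^cm'\ge-\theta_0|_C-\nu\eta\,\omega_C+\lambda\,\omega_C\quad\text{on }C\setminus x.$$
Near $x$, adding to $m'$ a smooth local potential of $\theta_0|_C+\nu\eta\omega_C-\lambda\omega_C$ gives a subharmonic function on a punctured disc, bounded above. By F4 it extends across $x$, so the inequality holds on all of $C$. Integrating, with $\int_Cdd^cm'=0$,
$$0\ge-\alpha\cdot C-\nu\eta+\lambda .$$
Here $\eta=K_0\delta$, and neither $\nu$ nor $K_0$ depends on $\delta$. Letting $\delta\to0$ gives $\lambda\le\alpha\cdot C$. $\square$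

## Weighted concentration of Monge–Ampère mass

We now produce the currents, by Demailly's mass concentration method with weights.

**Lemma 2.** Let $Y$ be a connected compact Kähler manifold of dimension $n$, $\beta$ a Kähler class, $y\in Y$, $\zeta=(\zeta_1,\dots,\zeta_n)$ coordinates centered at $y$, $q_1,\dots,q_n>0$ rational, and $\lambda>0$ with $\lambda^n\prod q_i<\beta^n$. Then there is a closed positive current $T\in\beta$ whose potential near $y$ is $\le\lambda\max_iq_i\log|\zeta_i|+O(1)$.

**Step 1: smooth approximations of the pole, and their mass.** Let $\beta_0\in\beta$ be a Kähler form, let $Q$ be a positive integer with all $Qq_i\in\mathbb Z$, and let $F:\mathbb C^n\to\mathbb C^n$, $F(\zeta)=(\zeta_1^{Qq_1},\dots,\zeta_n^{Qq_n})$. It is finite of degree $Q^n\prod q_i$. With the euclidean norm $\|\cdot\|$ put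
$$\psi_\varepsilon=\frac1{2Q}\log(\|F\|^2+\varepsilon^2),\qquad\text{smooth and psh.}$$
The measures $\kappa_\varepsilon=(dd^c\frac12\log(\|\cdot\|^2+\varepsilon^2))^n$ on $\mathbb C^n$ have mass $1$ (Fubini–Study volume), and by scaling they tend to the Dirac mass at $0$. Let $\chi\ge0$ be a smooth cutoff with compact support in the chart and $\chi=1$ near $y$. The fibre sum $F_*\chi$, with multiplicities, is continuous with compact support, and $F_*\chi(0)=\deg F$ because $F^{-1}(0)=\{0\}$. Hence
$$\int\chi\,(dd^c\psi_\varepsilon)^n=Q^{-n}\int(F_*\chi)\,\kappa_\varepsilon\ \longrightarrow\ Q^{-n}\deg F=\prod_iq_i .$$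

**Step 2: solve a Monge–Ampère equation.** For small $\varepsilon$ we have $\lambda^n\int\chi(dd^c\psi_\varepsilon)^n<\beta^n$, so there is $c_\varepsilon>0$ such that $\lambda^n\chi(dd^c\psi_\varepsilon)^n+c_\varepsilon\beta_0^n$ is a smooth positive volume form of total mass $\beta^n$. By Yau's theorem
$$(\beta_0+dd^c\varphi_\varepsilon)^n=\lambda^n\chi(dd^c\psi_\varepsilon)^n+c_\varepsilon\beta_0^n,\qquad\beta_0+dd^c\varphi_\varepsilon>0,\qquad\sup\varphi_\varepsilon=0 .$$

**Step 3: compare with the pole near $y$.** We need a bound independent of $\varepsilon$. Let $\Omega$ be a small coordinate ball at $y$ with $\chi=1$ on $\overline\Omega$ and $\beta_0=dd^c\rho$ near $\overline\Omega$, and put $u_\varepsilon=\rho+\varphi_\varepsilon\le M_1$ on $\overline\Omega$. On $\partial\Omega$ we have $\psi_\varepsilon\ge\frac1Q\log\|F\|\ge-M_2$ uniformly in $\varepsilon$. So $u_\varepsilon\le\lambda\psi_\varepsilon+M_1+\lambda M_2$ on $\partial\Omega$. The inequality persists in $\Omega$: if $u_\varepsilon-\lambda\psi_\varepsilon$ had a maximum over $\overline\Omega$ at an interior point, then $0<dd^cu_\varepsilon\le\lambda\,dd^c\psi_\varepsilon$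 at that point, so $(dd^cu_\varepsilon)^n\le\lambda^n(dd^c\psi_\varepsilon)^n$ there, while Step 2 gives $(dd^cu_\varepsilon)^n=\lambda^n(dd^c\psi_\varepsilon)^n+c_\varepsilon\beta_0^n$ in $\Omega$, which is strictly larger.

**Step 4: the limit.** The $\varphi_\varepsilon$ are $\beta_0$-psh with supremum $0$, hence relatively compact in $L^1$. Let $\varphi$ be an $L^1$-limit along a sequence $\varepsilon\to0$, and $T=\beta_0+dd^c\varphi\ge0$. Passing to the limit in Step 3, on $\Omega$
$$\rho+\varphi\le\frac\lambda Q\log\|F\|+M_1+\lambda M_2=\lambda\max_iq_i\log|\zeta_i|+O(1),$$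
first a.e. and then everywhere by F1, since $\log\|F\|$ is psh. $\square$

**Proof of Theorem A.** Both sides of (1) are continuous in $\beta$, so we may take $\beta$ Kähler. Let $\lambda>0$ with $\lambda^n<P\beta^n$. Apply Lemma 2 on $X$ at $x\in C$ with adapted coordinates $(z,w^1,\dots,w^{n-1})$ and weights $1,\frac1{\mu_1},\dots,\frac1{\mu_{n-1}}$; the condition of the lemma is $\lambda^n/P<\beta^n$. The resulting $T\in\beta$ has potential $\le\lambda\psi+O(1)$ near $x$, with $\psi$ as in (5). Proposition 1 gives $\lambda\le\beta\cdot C$. Let $\lambda\uparrow(P\beta^n)^{1/n}$. $\square$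

With the four steps that follow the statements of the theorems, this proves Theorem B and the conjecture.

## Pseudoeffective classes of degree zero on $C$

It remains to prove Theorem C. We recall the tools.

**Lelong numbers.** For a closed positive $(1,1)$-current $T$ with local potential $u$ near $x$, $\nu(T,x)$ is the largest $\lambda\ge0$ with $u\le\lambda\log|\zeta|+O(1)$, where $\zeta$ are coordinates centered at $x$ and $|\zeta|$ is the maximum norm. For $T=[D]$ it is the multiplicity of $D$ at $x$. It is additive in $T$, and upper semicontinuous: if $T_k\to T$ weakly and $x_k\to x$, then $\limsup\nu(T_k,x_k)\le\nu(T,x)$. The generic Lelong number along a prime divisor $D$ is $\nu(T,D)=\inf_{x\in D}\nu(T,x)$. For a current that becomes positive after adding a smooth closed form, these numbers are defined through the local potentials. Siu's theorem says that $\nu(T,D)>0$ for at most countably many $D$ and that $T-\sum_D\nu(T,D)[D]\ge0$.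

**Regularization** (Demailly, J. Algebraic Geom. 1 (1992)). Let $\omega$ be a Kähler form. For a closed positive $T\in\alpha$ and $\varepsilon>0$ there is $T_\varepsilon\in\alpha$ with $T_\varepsilon\ge-\varepsilon\omega$, $\nu(T_\varepsilon,\cdot)\le\nu(T,\cdot)$, and analytic singularities: its local potentials are $c\log\sum|g_j|^2+O(1)$ with $c>0$ and holomorphic $g_j$. In the same paper: a class containing a closed positive current with all Lelong numbers zero is nef.

Fix a Kähler form $\omega$ on $X$. Proposition 1 may be applied at any point $x\in C$.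

**Step (a): $\alpha\cdot C\ge0$ for $\alpha$ pseudoeffective.** Psh functions are locally bounded above, so this is Proposition 1 with $\lambda=0$.

**Step (b): a prime divisor $D$ satisfies $D\cdot C=0$ if and only if $D\cap C=\emptyset$.** One direction is clear. Let $D\cdot C=0$. If $C\not\subset D$, then $D\cdot C$ is a sum of positive local intersection numbers, so $D\cap C=\emptyset$. Suppose $C\subset D$. At $x\in C$ a local equation $f$ of $D$ vanishes on $\{w=0\}$, so $\log|f|\le\log|w|+O(1)$. For $|w|<1$,
$$\psi\ge\max_i\frac1{\mu_i}\log|w^i|\ge\frac1{\mu_{\min}}\log|w| \tag{12}$$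
(take $i$ with $|w^i|=|w|$ and use $\log|w|<0$). So $\log|f|\le\mu_{\min}\psi+O(1)$, and Proposition 1 gives $D\cdot C\ge\mu_{\min}>0$, a contradiction.

**Step (c): ordinary Lelong numbers.** *If $T\in\alpha$ is closed positive and $\nu(T,x)\ge\lambda\ge0$ at some $x\in C$, then $\kappa\lambda\le\alpha\cdot C$ with $\kappa=\min(1,\mu_{\min})$.* The potential is $\le\lambda\log|\zeta|+O(1)$ with $|\zeta|=\max(|z|,|w|)$. For $|\zeta|<1$ we have $\kappa\psi\ge\kappa\log|z|\ge\log|z|$, and by (12) $\kappa\psi\ge\frac\kappa{\mu_{\min}}\log|w|\ge\log|w|$. So $\log|\zeta|\le\kappa\psi$, and Proposition 1 applies with $\kappa\lambda$.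

**Step (d): currents of degree zero are divisorial.** *If $\alpha\cdot C=0$ and $T\in\alpha$ is closed positive, then $T=\sum_D\nu(T,D)[D]$.* The plan is to split off the divisorial part on a blow-up and to show that the rest has small mass, because otherwise Lemma 2 would create Lelong numbers on $C$ that (c) forbids.

*The blow-up.* Let $\varepsilon>0$ and $T_\varepsilon$ as above. By Hironaka there is a modification $p:Y\to X$, a composition of blow-ups with smooth centers, with $Y$ compact Kähler, such that $p^*T_\varepsilon=\theta+[F]$ with $F$ an effective $\mathbb R$-divisor and $\theta$ with locally bounded potentials. Put $\theta'=\theta+\varepsilon p^*\omega$. The current $p^*(T_\varepsilon+\varepsilon\omega)=\theta'+[F]$ is positive, and its generic Lelong numbers along prime divisors are the coefficients of $F$, since the potentials of $\theta'$ are bounded. So Siu's theorem gives $\theta'\ge0$. The current $\theta'$ has zero Lelong numbers, hence $\{\theta'\}$ is nef.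

*Lelong numbers on $C$.* Let $\omega_Y$ be a Kähler form on $Y$, $s>0$, and $\gamma_s=\{\theta'\}+\varepsilon p^*\omega+s\,\omega_Y$, a Kähler class. Let $\lambda>0$ with $\lambda^n<\gamma_s^n$. For $y\in Y$ at which $p$ is a local isomorphism, Lemma 2 with all $q_i=1$ gives a closed positive $\Theta_y\in\gamma_s$ with $\nu(\Theta_y,y)\ge\lambda$. Since $\{\theta'\}+\{F\}=p^*(\alpha+\varepsilon\omega)$ and $p_*p^*=\mathrm{id}$, the closed positive current $p_*(\Theta_y+[F])$ lies in the class $\alpha+2\varepsilon\omega+s\,p_*\{\omega_Y\}$, and it has Lelong number $\ge\lambda$ at $p(y)$. The points $p(y)$ are dense in $X$. Let $p(y)$ tend to a point of $C$ and take a weak limit of these currents, which have the same class and hence the same mass. By upper semicontinuity the limit has Lelong number $\ge\lambda$ at that point of $C$, so (c) and $\alpha\cdot C=0$ give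
$$\kappa\lambda\le2\varepsilon\,\omega\cdot C+s\,p_*\{\omega_Y\}\cdot C .$$

*The mass of $\theta'$.* Let $\lambda^n\uparrow\gamma_s^n$, then $s\to0$. Keeping one term of the expansion (mixed intersection numbers of nef classes are $\ge0$),
$$n\,\varepsilon^{n-1}\{\theta'\}\cdot p^*\omega^{n-1}\le(\{\theta'\}+\varepsilon p^*\omega)^n\le\Big(\frac{2\varepsilon\,\omega\cdot C}\kappa\Big)^n,$$
so $\{\theta'\}\cdot p^*\omega^{n-1}\le K_1\varepsilon$ with $K_1$ independent of $\varepsilon$.

*Back on $X$.* Exceptional components of $F$ are mapped to sets of codimension $\ge2$, and $p$ is a local isomorphism at general points of the other components; so $p_*F=\sum_D\nu(T_\varepsilon,D)D$. Therefore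
$$\{\theta'\}\cdot p^*\omega^{n-1}=\alpha\cdot\omega^{n-1}+\varepsilon\,\omega^n-\sum_D\nu(T_\varepsilon,D)\int_D\omega^{n-1}.$$
Drop $\varepsilon\,\omega^n\ge0$ and use $\nu(T_\varepsilon,D)\le\nu(T,D)$:
$$\int_XT\wedge\omega^{n-1}-\sum_D\nu(T,D)\int_D\omega^{n-1}\le K_1\varepsilon .$$
Let $\varepsilon\to0$. The current $T-\sum_D\nu(T,D)[D]$ is positive by Siu's theorem and has mass $\le0$, so it vanishes.

**Step (e): a class $\alpha$ with $\alpha\cdot C=0$ contains at most one closed positive current.** Let $S,S'\in\alpha$ be closed positive. By (d), $S=\sum a_D[D]$ and $S'=\sum b_D[D]$ with $a_D=\nu(S,D)$, $b_D=\nu(S',D)$; these are a priori countable convergent sums. Put $R=\sum\min(a_D,b_D)[D]$, $S_0=S-R\ge0$ and $S_0'=S'-R\ge0$. Both lie in one class $\alpha'$, and $R\in\alpha-\alpha'$. By (a), $\alpha'\cdot C\ge0$ and $(\alpha-\alpha')\cdot C\ge0$, and the sum is $0$; so $\alpha'\cdot C=0$. Since $R\ge\min(a_D,b_D)[D]$, additivity gives $\nu(S_0,D)\le a_D-\min(a_D,b_D)$ and $\nu(S_0',D)\le b_D-\min(a_D,b_D)$. So for each $D$ one of $\nu(S_0,D)$, $\nu(S_0',D)$ is $0$.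

Write $S_0=\vartheta+dd^c\varphi$ and $S_0'=\vartheta+dd^c\varphi'$ with the same smooth $\vartheta$, and let $T''=\vartheta+dd^c\max(\varphi,\varphi')$. It is closed and positive, in the class $\alpha'$, and its Lelong numbers are at most those of $S_0$ and at most those of $S_0'$, because its potential is larger. So $\nu(T'',D)=0$ for every $D$, and (d) gives $T''=0$. Hence $\alpha'=0$; then $S_0$ and $S_0'$ have mass $0$ and vanish, and $S=S'$.

**Step (f): the face.** Let $D_1,\dots,D_k$ be distinct prime divisors disjoint from $C$, and let $\sum c_i[D_i]=0$ in cohomology. Then $\sum_{c_i>0}c_iD_i$ and $\sum_{c_i<0}|c_i|D_i$ lie in one class, of degree $0$ on $C$. By (e) they coincide as currents; having no common component, both are $0$. So all $c_i=0$, and the classes are linearly independent. They lie in $[C]^\perp\subset H^{1,1}(X,\mathbb R)$, which is a proper hyperplane because $\omega\cdot C>0$. So there are at most $h^{1,1}(X)-1$ prime divisors disjoint from $C$; from now on let $D_1,\dots,D_k$ be all of them.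

Let $\alpha$ be pseudoeffective with $\alpha\cdot C=0$, and choose a closed positive $T\in\alpha$. By (d), $T=\sum_D\nu(T,D)[D]$. By (a) every $D\cdot C\ge0$. For any finite set of divisors, $\alpha$ minus the class of the corresponding partial sum is pseudoeffective, so by (a) the partial sum of $\nu(T,D)\,D\cdot C$ is at most $\alpha\cdot C=0$. So $D\cdot C=0$ whenever $\nu(T,D)>0$, and then $D\cap C=\emptyset$ by (b). Hence $T$ is a finite sum over the $D_i$ and $\alpha\in\bigoplus_i\mathbb R_{\ge0}[D_i]$. The reverse inclusion is clear, since divisors disjoint from $C$ have degree $0$ on $C$. The uniqueness of the current in each class of the face is (e). $\square$
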